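# Large odd girth does not bound the chromatic number of quadrangulations of $P^n$ for $n\ge 3$

## 1. A natural guess: large odd girth forces $n+2$ colors

A quadrangulation of the projective space $P^n$ is a graph drawn in $P^n$ in such a way that it meets each cell of a triangulation in a complete bipartite graph. If the graph is not bipartite, it needs at least $n+2$ colors. How many colors can it need? If all odd cycles are long, the graph looks bipartite from any single vertex, and only the global topology prevents a 2-coloring. So one guesses that the topological lower bound is then attained: *for each $n$ there is a constant $g$ such that every non-bipartite quadrangulation of $P^n$ without odd cycles shorter than $g$ has chromatic number exactly $n+2$.* We shall test this guess, see it survive several tests, and then see it fail for every $n\ge3$.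

**Definition.** A *generalised simplicial complex* is a simplicial-type cell complex in which every simplex has pairwise distinct vertices, but several simplices may share the same vertex set.

For example, take the boundary of the octahedron with vertices $\pm e_1,\pm e_2,\pm e_3$ and identify antipodal points. The quotient has $3$ vertices, $6$ edges (two over each pair of vertices) and $4$ triangles, all with the same vertex set. Its polyhedron is $P^2$.

**Definition.** Let $K$ be a generalised simplicial complex and $K^{(1)}$ its $1$-skeleton, viewed as a multigraph. A graph $G$ is a *quadrangulation of $K$* if $G$ is a spanning subgraph of $K^{(1)}$ and, for every inclusion-wise maximal simplex $\sigma$ of $K$, the edges of $\sigma$ that belong to $G$ form a complete bipartite graph with at least one edge on the vertex set of $\sigma$. Only the $1$-faces of $\sigma$ itself count here, not other edges of $K$ with the same ends. A graph is a *quadrangulation of $P^n$* if it is a quadrangulation of some finite generalised simplicial complex whose polyhedron is homeomorphic to $P^n$.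

For an example with $n=2$, take $K_4$ on $\{1,2,3,4\}$ and glue a square to each of its three $4$-cycles $1234$, $1243$, $1324$. Every edge lies in exactly two of them, and around vertex $1$ the squares join the edges $12,14$, then $12,13$, then $13,14$, which is a single closed cycle; by symmetry the other vertices behave the same way. So we get a closed connected surface of Euler characteristic $4-6+3=1$, which is $P^2$. Now cut each square by a diagonal that is not put into $G$. Each diagonal is parallel to an edge of $K_4$, so the complex is a generalised one. Every triangle has two sides in $K_4$, and these form a $K_{1,2}$. Hence $K_4$ is a quadrangulation of $P^2$.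

The *odd girth* of a non-bipartite graph is the length of its shortest odd cycle. We use two known results. Kaiser and Stehlík ("Colouring quadrangulations of projective spaces", arXiv:1310.5875) proved that every non-bipartite quadrangulation of $P^n$ has chromatic number at least $n+2$. Youngs proved that for $n=2$ the chromatic number of a non-bipartite quadrangulation is exactly $4$. The problem, from the paper of Kaiser and Stehlík, is whether a constant $g=g(n)$ as in the guess exists. Only non-bipartite quadrangulations are meant, since bipartite graphs have no odd girth. By the lower bound, the problem asks whether large odd girth alone forces $\chi\le n+2$.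

For $n=1$ the guess is right. The polyhedron is a circle and the maximal simplices are edges. Each must contribute at least one edge to $G$, so $G=K^{(1)}$ is a cycle (possibly a pair of parallel edges). If it is non-bipartite, it is an odd cycle, and $\chi=3=n+2$. For $n=2$ the guess is right by Youngs' theorem. In both cases no condition on the odd girth is needed at all.

## 2. Quadrangulations from signs on a symmetric sphere

To test the guess for $n\ge3$ we need a supply of quadrangulations. It is convenient to work upstairs, on the sphere $S^n$ that double covers $P^n$. All simplicial complexes are finite and abstract; $|\Sigma|$ is the polyhedron of $\Sigma$, $V(\Sigma)$ its vertex set, and $*$ denotes join. *Starring* a simplex $\sigma$ at an interior point $p$ means replacing every simplex $\sigma\cup\rho\supseteq\sigma$ by the simplices $\{p\}\cup\sigma'\cup\rho$ with $\sigma'$ a proper face of $\sigma$ (possibly empty). This does not change the polyhedron.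

**Definition.** A *symmetric complex* is a pair $(\Sigma,\nu)$ where $\Sigma$ is a simplicial complex and $\nu$ a simplicial involution such that
$$x\ne\nu x\ \text{ and no simplex of }\Sigma\text{ contains both }x\text{ and }\nu x,\ \text{ for every vertex }x. \tag{1}$$
We put $m(\Sigma)=\min_x d_\Sigma(x,\nu x)$, where $d_\Sigma$ is the distance in the $1$-skeleton. By (1), $m(\Sigma)\ge2$.

A $2r$-gon with its half-turn ($r\ge2$) has $m=r$. The octahedron boundary with the antipodal map has $m=2$.

By (1), $\sigma\cap\nu\sigma=\emptyset$ for every simplex $\sigma$: a common vertex would be $\nu x$ for some $x\in\sigma$, and $\sigma$ would contain $x$ and $\nu x$. In particular $\nu\sigma\neq\sigma$ for non-empty $\sigma$. Also, no point of $|\sigma|$ is mapped by $\nu$ into $|\sigma|$, so each closed simplex embeds in the quotient. Hence $\Sigma/\nu$, whose simplices are the $\nu$-orbits of simplices, is a generalised simplicial complex with polyhedron $|\Sigma|/\nu$. We write $[v]$ for the orbit of $v$. Every edge of $\Sigma/\nu$ at $[v]$ has exactly one lift at $v$, so walks in $\Sigma/\nu$ lift uniquely once the starting vertex is chosen.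

**Construction.** Let $n\ge1$, let $(\Sigma,\nu)$ be a symmetric complex with a homeomorphism $|\Sigma|\cong S^n$ carrying $\nu$ to the antipodal map, and let $\varepsilon:V(\Sigma)\to\{+1,-1\}$ satisfy $\varepsilon(\nu v)=-\varepsilon(v)$. The interior of a maximal simplex is open in $|\Sigma|$, so by invariance of domain every maximal simplex has exactly $n+1$ vertices. Call it *monochromatic* if all its signs agree. Star every monochromatic maximal simplex $\sigma$ at its barycenter $z_\sigma$, and give $z_\sigma$ the sign opposite to that of $\sigma$. Call the result $\widehat\Sigma$, put $K=\widehat\Sigma/\nu$, and let $G$ be the graph on $V(K)$ whose edges are the edges of $K$ whose lifts have ends of different signs. (An edge has two lifts $vw$ and $\nu v\,\nu w$. They agree on this condition.)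

**Lemma 1.** In this situation:

(a) $(\widehat\Sigma,\nu)$ is a symmetric complex, $|K|\cong P^n$, and $G$ is a quadrangulation of $K$ without parallel edges.

(b) $G$ is non-bipartite, and every odd cycle of $G$ has length at least $m(\widehat\Sigma)\ge m(\Sigma)$.

(c) If $m(\Sigma)\ge3$, then $K$ is an ordinary simplicial complex: its simplices are determined by their vertex sets.

(d) Let $k\ge n+2$, and let $\lambda:V(\Sigma)\to\{\pm1,\dots,\pm k\}$ have sign $\varepsilon$, satisfy $\lambda(\nu v)=-\lambda(v)$, and have no *complementary edge*, that is, no edge $vw$ with $\lambda(v)=-\lambda(w)$. Then $\chi(G)\le k$.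

*Proof.* **(a)** If $\sigma$ is monochromatic, then $\nu\sigma\ne\sigma$ is monochromatic of the opposite sign. So $\nu$ extends by $\nu z_\sigma=z_{\nu\sigma}$, and still $\varepsilon(\nu v)=-\varepsilon(v)$ for all $v$. The neighbors of $z_\sigma$ are the vertices of $\sigma$, and no edge between old vertices is added, so (1) holds. The polyhedron is unchanged, so $|K|=|\widehat\Sigma|/\nu\cong S^n/\{\pm1\}=P^n$. The maximal simplices of $\widehat\Sigma$ are the old ones that are not monochromatic, and the sets consisting of $z_\sigma$ and $n\ge1$ vertices of $\sigma$, which contain both signs. So no maximal simplex of $\widehat\Sigma$ is monochromatic. A maximal simplex of $K$ lifts isomorphically to a maximal simplex of $\widehat\Sigma$, and the $G$-edges among its $1$-faces are exactly those between its positive and its negative vertices. Both classes are non-empty, so this is a complete bipartite graph with at least one edge on its vertex set. Finally, the edges of $K$ joining $[v]$ and $[w]$ can lift only to $vw$ and $v\,\nu w$ at $v$, and exactly one of these two pairs has different signs. So $G$ has no parallel edges.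

**(b)** Send each $z_\sigma$ to a vertex of $\sigma$, with one choice per $\nu$-orbit extended equivariantly, and fix all other vertices. This is a simplicial map $\widehat\Sigma\to\Sigma$ commuting with $\nu$. It turns a path from $x$ to $\nu x$ into a walk, no longer, from the image of $x$ to $\nu$ of that image. Hence $m(\widehat\Sigma)\ge m(\Sigma)$.

An odd cycle of length $\ell$ in $G$ lifts to a walk of length $\ell$ in $\widehat\Sigma$ from some $v$ to some $v'\in\{v,\nu v\}$, along edges whose ends have opposite signs. The sign changes $\ell$ times and $\ell$ is odd, so $v'=\nu v$ and $\ell\ge m(\widehat\Sigma)$.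

For non-bipartiteness, consider the edges of $\widehat\Sigma$ whose ends have different signs. Within each maximal simplex they form a connected graph on its vertices. Every edge of $\widehat\Sigma$ lies in a maximal simplex, and the $1$-skeleton is connected, so any $v$ is joined to $\nu v$ by a walk along such edges. Its length is odd, because the signs of $v$ and $\nu v$ differ. It projects to a closed walk of odd length in $G$, so $G$ contains an odd cycle.

**(c)** Suppose that two different simplices of $K$ have the same vertex set. Choose a common vertex $[v]$ and lifts $\sigma\ne\tau$ that both contain $v$. By (1) each of $\sigma,\tau$ contains exactly one vertex over each vertex of $K$ in the common vertex set. As $\sigma\neq\tau$, there is $w\in\sigma$ with $\nu w\in\tau$, and $w\ne v,\nu v$. Then $w,v,\nu w$ is a path of length $2$ in $\widehat\Sigma$, contradicting $m(\widehat\Sigma)\ge m(\Sigma)\ge3$.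

**(d)** A monochromatic maximal simplex $\sigma$ carries at most $n+1<k$ absolute values. Give $z_\sigma$ a label with the sign opposite to that of $\sigma$ and an absolute value not occurring on $\sigma$, equivariantly. There is still no complementary edge. Now $[v]\mapsto|\lambda(v)|$ is well defined. The ends of a lifted $G$-edge have labels of opposite signs that are not complementary, so their absolute values differ. This is a proper coloring of $G$ with at most $k$ colors. $\square$

**First test: cross-polytopes.** Let $\Sigma$ be the boundary of the $(n+1)$-dimensional cross-polytope with vertices $\pm e_1,\dots,\pm e_{n+1}$, and let $\lambda(\pm e_i)=\pm i$. There is no complementary edge, because $e_i$ and $-e_i$ are not adjacent. The monochromatic maximal simplices are $\{e_1,\dots,e_{n+1}\}$ and its antipode; their new vertices form one orbit $[z]$. In $G$, each pair $[e_i],[e_j]$ is joined (by the edge that lifts to $e_i,-e_j$), and $[z]$ is joined to every $[e_i]$. So $G=K_{n+2}$ and $\chi(G)=n+2$. Here the odd girth is $3$.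

**Second test: barycentric subdivisions.** Let $\Sigma$ be any symmetric complex as in the construction, and let $\beta\Sigma$ be its barycentric subdivision: the vertices are the barycenters $b_\sigma$ of the non-empty simplices, and the simplices are the sets $\{b_{\sigma_1},\dots,b_{\sigma_r}\}$ with $\sigma_1\subsetneq\dots\subsetneq\sigma_r$. Condition (1) holds for $\beta\Sigma$, because $\sigma$ and $\nu\sigma$ are distinct and of equal dimension, hence incomparable. We claim that
$$m(\beta\Sigma)\ge m(\Sigma)+1 .$$
Take a shortest path from some $x$ to $\nu x$ realizing $m(\beta\Sigma)$, and let $\{b_\tau,b_\sigma\}$, $\tau\subsetneq\sigma$, be one of its edges. Choose a map $f$ with $f(b_\rho)\in\rho$ for all $\rho$, commuting with $\nu$, and with $f(b_\tau)=f(b_\sigma)\in\tau$. This is possible, since $b_\tau$ and $b_\sigma$ lie in different $\nu$-orbits, by dimension. The map $f$ is simplicial, because a chain with top $\sigma_r$ is mapped into $\sigma_r$. It carries the path to a walk from $f(x)$ to $\nu f(x)$ in which at least one step has collapsed.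

Moreover, put $\lambda(b_\sigma)=\pm(\dim\sigma+1)$ with any signs subject to $\lambda(\nu v)=-\lambda(v)$. Adjacent vertices of $\beta\Sigma$ belong to simplices of different dimensions, so there is no complementary edge, and Lemma 1(d) with $k=n+2$ gives $\chi(G)\le n+2$. With the lower bound of Kaiser and Stehlík, $\chi(G)=n+2$. Iterating $\beta$, we get quadrangulations of $P^n$ of arbitrarily large odd girth, all with chromatic number exactly $n+2$. The guess looks healthy.

## 3. A graph of large chromatic number inside the sphere

Try to turn the second test into a proof. We are given $\Sigma$ and $\varepsilon$ with $m(\Sigma)$ huge, and we need absolute values for the labels. In $\beta\Sigma$ the dimension function supplied them. An arbitrary triangulation has no such function, and large $m(\Sigma)$ does not make it a subdivision of anything.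

There is also a plain obstruction: a subgraph $H\subset G$ with $\chi(H)>n+2$. Any subgraph of a quadrangulation of $P^2$ is drawn without crossings in $P^2$. In dimension $n\ge3$ there is room for every finite graph. So we turn around and try to plant an arbitrary non-bipartite graph $H$ inside a quadrangulation, *without creating odd cycles shorter than those of $H$*. This works, and it gives the following.

**Theorem 2.** Let $n\ge 3$ and let $H$ be a finite simple non-bipartite graph. There is a non-bipartite quadrangulation $G$ of $P^n$ such that

1. $H$ is an induced subgraph of $G$;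
2. the odd girth of $G$ equals the odd girth of $H$;
3. $\chi(G)=\max\{\chi(H),\,n+2\}$.

Moreover, the complex $K$ that $G$ quadrangulates can be taken to be an ordinary simplicial complex, with simplices determined by their vertex sets.

**Corollary 3.** For every $n\ge3$ there is no constant $g(n)$ such that every non-bipartite quadrangulation of $P^n$ of odd girth at least $g(n)$ has chromatic number exactly $n+2$.

**Corollary 4.** For all $n\ge3$, all $k\ge n+2$ and all odd $g\ge3$ there is a quadrangulation of $P^n$ with odd girth exactly $g$ and chromatic number exactly $k$. By Kaiser and Stehlík, $k\ge n+2$ is necessary.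

Together with the cases $n=1,2$ of Section 1, a constant as asked exists if and only if $n\le2$.

*Proof of the corollaries from Theorem 2.* By Erdős (Graph theory and probability, Canad. J. Math. 11 (1959) 34–38) there is a finite graph with girth greater than $g$ and chromatic number at least $k$. Deleting a vertex lowers $\chi$ by at most $1$, so some induced subgraph $H_0$ has $\chi(H_0)=k$. Let $H$ be the disjoint union of $H_0$ and the cycle $C_g$. All cycles of $H_0$ are longer than $g$, so $H$ has odd girth $g$; and $\chi(H)=\max\{k,3\}=k$. Theorem 2 gives a quadrangulation with odd girth $g$ and chromatic number $\max\{k,n+2\}=k$. This is Corollary 4. With $k=n+3$ and $g$ arbitrarily large, it gives Corollary 3. $\square$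

From now on fix $n\ge3$ and $H$, with $V(H)=\{0,\dots,N-1\}$ and edges $e_0,\dots,e_{b-1}$, where $e_j=\{s_j,t_j\}$ and $s_j<t_j$. Let $\gamma\ge3$ be the odd girth of $H$. Since $H$ is non-bipartite, $N\ge3$ and $b\ge3$.

**What must sit upstairs.** In Lemma 1, a $G$-edge joins vertices of opposite signs. If vertex $s$ of $H$ is to be $[x_s]$ with $x_s$ positive and $\nu x_s$ negative, then an edge $st$ of $H$ must lift to $\{x_s,\nu x_t\}$ and $\{x_t,\nu x_s\}$. So let $\Gamma$ be the graph with vertices $x_0,\dots,x_{2N-1}$ (indices mod $2N$), with $\nu x_i=x_{i+N}$, and with edges $\{x_s,\nu x_t\},\{x_t,\nu x_s\}$ for $st\in E(H)$. We regard it as a $1$-dimensional complex. For $H=K_3$ it is the hexagon $x_0x_4x_2x_3x_1x_5$, on which $\nu$ is the half-turn: $x_0$ and $x_3=\nu x_0$ are at distance $3=\gamma$. In general,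
$$\text{every path in }\Gamma\text{ from a vertex }x\text{ to }\nu x\text{ has length at least }\gamma. \tag{2}$$
Indeed, the path alternates between $\{x_i:0\le i<N\}$ and $\{\nu x_i:0\le i<N\}$, so its length is odd. It projects to a closed walk of the same odd length in $H$, and such a walk contains an odd cycle of at most that length.

**Where the direct attempt stops.** Suppose that we have a symmetric triangulation of $S^n$ containing $\Gamma$. Its edges outside $\Gamma$ may create short paths from $x$ to $\nu x$, so we want to subdivide to make $m$ large. But barycentric subdivision cuts every edge of $\Gamma$ in two, the copy of $H$ is gone, and by the second test we are left with $\chi(G)=n+2$, whatever $H$ was. Distance demands subdivision, while $H$ demands undivided edges. The way out is that by (2) paths *inside* $\Gamma$ are already long enough. So we subdivide every simplex except those of $\Gamma$, and only paths that leave $\Gamma$ need to get longer. Section 5 shows that they do. First we need the triangulation to start from.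

## 4. Chords in the join of two polygons

**Lemma 5.** There is a symmetric complex $(\Sigma_0,\nu)$ that contains $\Gamma$ as a $\nu$-invariant subcomplex, with a homeomorphism $|\Sigma_0|\cong S^n$ carrying $\nu$ to the antipodal map.

*Proof.* **Step 1: a symmetric sphere containing the vertices of $\Gamma$.** Let

* $C$ be the cycle $x_0,\dots,x_{2N-1}$ (indices mod $2N$), with $\nu x_i=x_{i+N}$;
* $C'$ be the cycle $y_0,\dots,y_{2b-1}$ (indices mod $2b$), with $\nu y_j=y_{j+b}$;
* $O$ be the boundary complex of the $(n-3)$-dimensional cross-polytope, with $\nu$ the antipodal map ($O=\{\emptyset\}$ if $n=3$).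

Realize $C$ and $C'$ as centered regular polygons in $\mathbb R^2$, and $O$ in $\mathbb R^{n-3}$. The cones over the simplices of each of the three form a complete simplicial fan. The cones over the simplices of $C*C'*O$ are the products of such cones, so they form a complete simplicial fan in $\mathbb R^2\times\mathbb R^2\times\mathbb R^{n-3}=\mathbb R^{n+1}$. Radial projection therefore gives a homeomorphism $|C*C'*O|\to S^n$ carrying $\nu$ to the antipodal map.

The edges $\{x_{t_j},\nu x_{s_j}\}=\{x_{t_j},x_{s_j+N}\}$ of $\Gamma$ are in general missing: they are chords of the polygon $C$. The cycle $C'$ is there to give each chord a room of its own: the chord for $e_j$ will be placed in the part of the sphere lying over the edge $y_jy_{j+1}$, and its image under $\nu$ over $y_{j+b}y_{j+b+1}$.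

**Step 2: the room for one chord, with its old and new triangulation.** For $0\le j<b$ put $m=N-(t_j-s_j)$, so $1\le m\le N-1$. If $m=1$, then $\{x_{t_j},x_{s_j+N}\}$ is an edge of $C$, and we do nothing. Let $m\ge2$. Write $w_i=x_{t_j+i}$ for $0\le i\le m$, so that $w_0=x_{t_j}$ and $w_m=x_{s_j+N}$, and write $y=y_j$, $y'=y_{j+1}$. Let $X_j\subset C*C'$ be the complex with facets
$$w_iw_{i+1}yy'\qquad(0\le i<m),$$
which is the join of the arc $w_0\dots w_m$ with the edge $yy'$. Let $X_j'$ be the complex with one new vertex $z_j$ and facets
$$w_0w_myy',\qquad z_jw_iw_{i+1}y,\ \ z_jw_iw_{i+1}y'\ (0\le i<m),\qquad z_jw_0w_my,\ \ z_jw_0w_my'.$$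
Let $Z_j$ be the complex with facets $w_iw_{i+1}y$, $w_iw_{i+1}y'$ $(0\le i<m)$, $w_0yy'$, $w_myy'$. It is a subcomplex of both. The complex $X_j'$ contains the desired edge $w_0w_m$.

**Step 3: $X_j$ and $X'_j$ are interchangeable.** We claim that there is a homeomorphism $h_j:|X'_j|\to|X_j|$ that is the identity on $|Z_j|$.

Let $Q\subset\mathbb R^2$ be a convex polygon with vertices $o,w_0,\dots,w_m$ in cyclic order. Let $T$ be its triangulation by the triangles $ow_iw_{i+1}$ $(0\le i<m)$. Let $T'$ be its triangulation consisting of the triangle $ow_0w_m$ and the cone from an interior point $z_j$ of $P=\operatorname{conv}(w_0,\dots,w_m)$ over the boundary of $P$; as $m\ge2$, $P$ is a polygon. Both triangulations have the boundary cycle $o\,w_0\dots w_m$, subdivided in the same way. So the identity of $Q$ is a homeomorphism $\eta:|T'|\to|T|$ fixing the boundary pointwise. Its suspension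
$$(1-r)q+r y\mapsto(1-r)\eta(q)+r y,\qquad (1-r)q+r y'\mapsto(1-r)\eta(q)+r y'\qquad(q\in|T'|,\ 0\le r\le1)$$
is a homeomorphism $|\{y,y'\}*T'|\to|\{y,y'\}*T|$ that is the identity on $|\{y,y'\}*\partial T|$.

Now star the edge $yy'$ at its midpoint, called $o$. In $X_j$ every facet $w_iw_{i+1}yy'$ is replaced by $ow_iw_{i+1}y$ and $ow_iw_{i+1}y'$, so $X_j$ becomes $\{y,y'\}*T$. In $X'_j$ the only facet containing $yy'$ is $w_0w_myy'$. It is replaced by $ow_0w_my$ and $ow_0w_my'$, and $X'_j$ becomes $\{y,y'\}*T'$. In $Z_j$ the triangles $w_0yy'$ and $w_myy'$ are cut in two, and $Z_j$ becomes $\{y,y'\}*\partial T$. Starring does not change polyhedra, so the suspension of $\eta$ is the required $h_j$.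

**Step 4: removing the old rooms leaves a complex.** The simplices of $X_j$ not in $Z_j$ are $w_iyy'$ $(0<i<m)$ and $w_iw_{i+1}yy'$ $(0\le i<m)$. Every simplex of $C*C'$ containing one of them is again one of them: the only edges of $C$ at an inner vertex $w_i$ of the arc are $w_{i-1}w_i$ and $w_iw_{i+1}$, and $yy'$ is a maximal simplex of $C'$. So removing them from $C*C'$ leaves a subcomplex, which meets $X_j$ in $Z_j$. Each removed simplex contains exactly one edge of $C'$. The complexes $X_j$, $\nu X_j$ $(0\le j<b)$ belong to the $2b$ different edges of $C'$, so the removed sets are pairwise disjoint and we can remove all of them at once. Call the remaining complex $R$.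

**Step 5: putting in the new rooms creates no coincidences.** Add to $R$ all $X'_j$ and all $\nu X'_j$ (for those $j$ with $m\ge2$), with new vertices $z_j$ and $\nu z_j$, and call the result $\Sigma^3$. We check that each new piece meets the rest only along the old boundary. Inspecting the facets, every simplex of $X_j'$ not in $Z_j$ contains $z_j$ or the pair $\{w_0,w_m\}=\{x_{t_j},x_{s_j+N}\}$. This pair is not an edge of $C$, because its index difference $m$ lies in $[2,N-1]$. In $X'_j$, the only pairs of $x$-vertices that form an edge are edges of $C$ and this one pair.

The pairs $\{x_{t_j},x_{s_j+N}\}$ and $\{x_{s_j},x_{t_j+N}\}$ $(0\le j<b)$ are pairwise distinct. Indeed, write such a pair as $\{x_a,x_{c+N}\}$ with $0\le a,c<N$. Then $\{a,c\}=e_j$, and $a>c$ for the first kind, $a<c$ for the second. So the simplices of $X_j'$ not in $Z_j$ are not in $R$, nor in any other $X'_l$ or $\nu X'_l$; the same holds for $\nu X'_j$. Hence $\Sigma^3$ is a simplicial complex in which each $|X'_j|$ and $|\nu X'_j|$ is glued to the rest exactly along $|Z_j|$, respectively $|\nu Z_j|$. Using $h_j$ on $|X'_j|$, $\nu h_j\nu$ on $|\nu X'_j|$ and the identity on $|R|$, we obtain a homeomorphism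 $|\Sigma^3|\cong|C*C'|$ commuting with $\nu$.

**Step 6: conclusion.** Condition (1) holds for $\Sigma^3$: it holds in $C$ and $C'$ because $N,b\ge3$, the new edges between old vertices have index difference $m\ne N$, and $z_j$ is not joined to $\nu z_j$. The edges of $C$ were never removed, so $\Sigma^3$ contains all edges $\{x_{t_j},\nu x_{s_j}\}$ (also those with $m=1$) and their images $\{\nu x_{t_j},x_{s_j}\}$. That is, it contains $\Gamma$. Put $\Sigma_0=\Sigma^3*O$. It satisfies (1), because antipodal vertices of $O$ are not adjacent. Joining the homeomorphism of Step 5 with the identity of $|O|$ gives an equivariant homeomorphism $|\Sigma_0|\cong|C*C'*O|$, and the latter is $S^n$ with the antipodal map by Step 1. $\square$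

For $H=K_3$ with edges $01,02,12$: the edge $02$ has $m=1$ and its chord $x_2x_3$ is already in $C$. The edges $01$ and $12$ have $m=2$, with arcs $x_1x_2x_3$ and $x_2x_3x_4$.

## 5. Subdividing everything except $\Gamma$

**Definition.** Let $(\Sigma,\nu)$ be a symmetric complex containing $\Gamma$ as a $\nu$-invariant subcomplex. The *derived subdivision* $\Sigma'$ of $\Sigma$ mod $\Gamma$ is obtained by starring, in order of non-increasing dimension, all simplices not in $\Gamma$ at their barycenters $b_\sigma$. Its vertex set is $V(\Gamma)\cup\{b_\sigma:\emptyset\ne\sigma\in\Sigma\setminus\Gamma\}$, and its simplices are the sets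
$$h\cup\{b_{\sigma_1},\dots,b_{\sigma_r}\},\qquad h\in\Gamma\cup\{\emptyset\},\ r\ge0,\ h\subset\sigma_1\subsetneq\dots\subsetneq\sigma_r,\ \sigma_i\in\Sigma\setminus\Gamma. \tag{3}$$

As an illustration (without $\nu$), let $\Sigma$ be a triangle $abc$ and let the unsubdivided part be the edge $ab$. The derived subdivision has the five triangles $\{a,b,b_{abc}\}$, $\{a,b_{ac},b_{abc}\}$, $\{b,b_{bc},b_{abc}\}$, $\{b_c,b_{ac},b_{abc}\}$, $\{b_c,b_{bc},b_{abc}\}$, while the barycentric subdivision has six: the edge $ab$ has survived.

To see directly that (3) describes a subdivision, check by induction on $\dim\sigma$ that the sets (3) with $h\subset\sigma$ and all $\sigma_i\subset\sigma$ triangulate $|\sigma|$. If $\sigma\in\Gamma$, all its faces lie in $\Gamma$, and these sets are just the faces of $\sigma$. If $\sigma\notin\Gamma$, the sets not containing $b_\sigma$ lie in proper faces (for $r=0$ note that $h\neq\sigma$) and triangulate the boundary of $\sigma$ by induction. The sets containing $b_\sigma$ form the cone over them from $b_\sigma$.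

The involution acts on $\Sigma'$ by $\nu b_\sigma=b_{\nu\sigma}$, $|\Sigma'|=|\Sigma|$ equivariantly, and $\Gamma$ is a subcomplex of $\Sigma'$ (take $r=0$). Condition (1) persists: $\sigma$ and $\nu\sigma$ are distinct of equal dimension, hence incomparable; and two vertices of $\Gamma$ are adjacent in $\Sigma'$ only if they are adjacent in $\Gamma$. More generally, from (3),
$$\text{for every simplex }\tau\in\Sigma',\ \ \tau\cap V(\Gamma)\text{ is empty or a simplex of }\Gamma. \tag{4}$$

Call a map $f:V(\Sigma')\to V(\Sigma)$ *admissible* if it is the identity on $V(\Gamma)$, $f(b_\sigma)\in\sigma$ for all $\sigma$, and $f\nu=\nu f$. Every choice of values $f(b_\sigma)\in\sigma$ on one representative of each $\nu$-orbit extends to an admissible map. Every admissible map is simplicial, since it maps the simplex in (3) into $\sigma_r$ (or onto $h$ if $r=0$).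

**Lemma 6.** $m(\Sigma')\ge\min\{\gamma,\ m(\Sigma)+1\}$, for connected $\Sigma$.

*Proof.* Take a path of length $\ell=m(\Sigma')\ge1$ in $\Sigma'$ from some $x$ to $\nu x$. If all its edges lie in $\Gamma$, then $\ell\ge\gamma$ by (2). Otherwise it has an edge not in $\Gamma$. By (3), this edge is $\{h,b_\sigma\}$ with $h\in V(\Gamma)$, $h\in\sigma$, or it is $\{b_\tau,b_\sigma\}$ with $\tau\subsetneq\sigma$. In the first case choose an admissible $f$ with $f(b_\sigma)=h$. In the second case choose an admissible $f$ with $f(b_\tau)=f(b_\sigma)\in\tau$; this is possible because $b_\tau$ and $b_\sigma$ are in different $\nu$-orbits, by dimension. Then $f$ maps the path to a walk in $\Sigma$ from $f(x)$ to $\nu f(x)$ in which at least one step has collapsed to a vertex. So $m(\Sigma)\le\ell-1$. $\square$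

Starting from $\Sigma_0$ of Lemma 5, put $\Sigma_{i+1}=(\Sigma_i)'$. Since $m(\Sigma_0)\ge2$, Lemma 6 gives $m(\Sigma_i)\ge\min\{\gamma,i+2\}$ for all $i\ge 0$.

**Lemma 7.** Let $i\ge\gamma$, and let $\varepsilon:V(\Sigma_i)\to\{\pm1\}$ satisfy $\varepsilon(\nu v)=-\varepsilon(v)$ and $\varepsilon(x_s)=+1$ for $0\le s<N$. Let $K$ and $G$ be constructed from $(\Sigma_i,\nu)$ and $\varepsilon$ as in Section 2. Then $G$ is a non-bipartite quadrangulation of $P^n$, $K$ is an ordinary simplicial complex, $H$ is an induced subgraph of $G$, and $G$ has odd girth $\gamma$.

*Proof.* We have $|\Sigma_i|=|\Sigma_0|\cong S^n$ equivariantly and $m(\Sigma_i)\ge\gamma\ge3$. By Lemma 1(a)–(c), $G$ is a non-bipartite quadrangulation of $P^n$, $K$ is an ordinary simplicial complex, and every odd cycle of $G$ has length at least $\gamma$.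

Map $s\mapsto[x_s]$ for $0\le s<N$; this is injective. Starring maximal simplices, which have dimension $n\ge3$, neither destroys nor creates edges between old vertices. So if $st\in E(H)$, then $\{x_s,\nu x_t\}\in\Gamma$ is an edge of $\widehat{\Sigma_i}$ whose ends have opposite signs, and $[x_s][x_t]\in E(G)$. Conversely, let $[x_s][x_t]\in E(G)$. Its lift is an edge of $\Sigma_i$ between vertices of $\Gamma$. As $i\ge1$, it is an edge of $\Gamma$ by (4), and therefore $st\in E(H)$. So $H$ is an induced subgraph of $G$. Since $H$ contains a cycle of length $\gamma$, the odd girth of $G$ is exactly $\gamma$. $\square$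

The guess is already refuted. Signs as in Lemma 7 exist for any $i$, since outside $V(\Gamma)$ they can be chosen freely on one vertex of each orbit. As $\chi(G)\ge\chi(H)$, Lemma 7 applied to graphs $H$ of large odd girth with $\chi(H)\ge n+3$ yields Corollary 3, without using the Kaiser–Stehlík theorem. What is missing for Theorem 2 is the *upper* bound $\chi(G)\le\max\{\chi(H),n+2\}$, and for it the signs must be chosen well.

## 6. Labels that agree with a coloring of $H$

Let $k=\max\{\chi(H),n+2\}$, and let $\varphi:V(H)\to\{1,\dots,k\}$ be a proper coloring.

**Definition.** A *good labelling* of $\Sigma_i$ is a map $\lambda:V(\Sigma_i)\to\{\pm1,\dots,\pm k\}$ such that $\lambda(\nu v)=-\lambda(v)$ for all $v$, $\lambda(x_s)=\varphi(s)$ for $0\le s<N$, and no edge is complementary.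

By Lemma 1(d), a good labelling is what we need. The first two conditions determine $\lambda$ on $V(\Gamma)$. Adjacent vertices $x_s,\nu x_t$ of $\Gamma$ have labels $\varphi(s),-\varphi(t)$ with *distinct absolute values*. Hence, for two vertices of one simplex of $\Gamma$, the labels are equal (same vertex) or have different absolute values.

**Two ways in which the dimension rule fails.** Outside $\Gamma$ we would like to use $\pm(\dim+1)$ again. Suppose that $0$ and $N-1$ are not adjacent in $H$ and $\varphi(0)=\varphi(N-1)=a$. The edge $\rho=\{x_{N-1},x_N\}=\{x_{N-1},\nu x_0\}$ of $C$ lies in $\Sigma_0\setminus\Gamma$, and its ends have labels $a$ and $-a$. In $\Sigma_1$ the vertex $b_\rho$ is adjacent to both, and the dimension rule would label it $\pm2$. If $a=2$, either sign gives a complementary edge.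

After one subdivision this particular trouble is over: by (4), a simplex of $\Sigma_1$ meets $V(\Gamma)$ in a simplex of $\Gamma$, so its $\Gamma$-labels do not conflict with each other. So on $\Sigma_2$ try this rule: for $\tau\in\Sigma_1\setminus\Gamma$, let $b_\tau$ copy the label of a vertex of $\tau\cap V(\Gamma)$ if there is one, and otherwise get $\pm(\dim\tau+1)$. It still fails. The simplex $\{b_\rho\}$ of $\Sigma_1$ has dimension $0$ and misses $\Gamma$, so its barycenter would be labelled $\pm1$. It is contained in the edges $\{x_{N-1},b_\rho\}$ and $\{\nu x_0,b_\rho\}$ of $\Sigma_1$, whose barycenters copy the labels $a$ and $-a$. If $a=1$, either sign fails.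

The second failure shows what else is needed: for a simplex $\tau$ missing $\Gamma$, *all* the $\Gamma$-vertices of *all* simplices containing $\tau$ should lie in one simplex of $\Gamma$. Then at most one of them has absolute value $\dim\tau+1$, and it dictates the sign. One more subdivision provides exactly this.

**Lemma 8.** $\Sigma_i$ has a good labelling for every $i\ge3$.

*Proof.* **Step 1: reduction to $i=3$.** Let $\lambda$ be good on $\Sigma_i$ and $f:V(\Sigma_{i+1})\to V(\Sigma_i)$ admissible. Then $\lambda\circ f$ is good on $\Sigma_{i+1}$: $f$ commutes with $\nu$, is the identity on $V(\Gamma)$, and maps edges to edges or vertices; and if $f(v)=f(w)$, then $v$ and $w$ have equal non-zero labels. So it suffices to treat $i=3$.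

**Step 2: the $\Gamma$-vertices that a simplex missing $\Gamma$ can see.** Recall $\Sigma_2=(\Sigma_1)'$ and $\Sigma_1=(\Sigma_0)'$. Let $\tau\in\Sigma_2$ be non-empty with $\tau\cap V(\Gamma)=\emptyset$. By (3), $\tau=\{b_{\sigma_1},\dots,b_{\sigma_r}\}$ with $\sigma_1\subsetneq\dots\subsetneq\sigma_r$ in $\Sigma_1\setminus\Gamma$. Put
$$E(\tau)=\sigma_1\cap V(\Gamma).$$
By (4) for $\Sigma_1=(\Sigma_0)'$, $E(\tau)$ is empty or a simplex of $\Gamma$. So its at most two elements have labels of distinct absolute values. Moreover,
$$\text{if }\tau\subset\tau'\in\Sigma_2,\text{ then }\tau'\cap V(\Gamma)\subset E(\tau). \tag{5}$$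
Indeed, by (3), $\tau'=h\cup\{\text{barycenters of a chain}\}$, the chain contains $\sigma_1,\dots,\sigma_r$, and $h=\tau'\cap V(\Gamma)$ is contained in the smallest element of the chain, hence in $\sigma_1$.

**Step 3: the labels.** We have $V(\Sigma_3)=V(\Gamma)\cup\{b_\tau:\emptyset\ne\tau\in\Sigma_2\setminus\Gamma\}$. On $V(\Gamma)$ the labels are given. For the other vertices we choose $\lambda(b_\tau)$ on one representative of each $\nu$-orbit, as follows, and extend by $\lambda(\nu v)=-\lambda(v)$.

* *Type (i):* if $\tau\cap V(\Gamma)\ne\emptyset$, let $\lambda(b_\tau)=\lambda(h)$ for some $h\in\tau\cap V(\Gamma)$.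
* *Type (ii):* if $\tau\cap V(\Gamma)=\emptyset$ and $d=\dim\tau$, let $|\lambda(b_\tau)|=d+1$, which is at most $n+1\le k$. If some $h\in E(\tau)$, necessarily unique by Step 2, has $|\lambda(h)|=d+1$, put $\lambda(b_\tau)=\lambda(h)$. Otherwise choose the sign arbitrarily.

Since $E(\nu\tau)=\nu E(\tau)$ and $\lambda(\nu h)=-\lambda(h)$, the properties stated in (i) and (ii) hold for all $\tau$, not only for the representatives.

**Step 4: no edge is complementary.** By (3) for $\Sigma_3=(\Sigma_2)'$, every edge of $\Sigma_3$ is of one of the following kinds.

* *An edge of $\Gamma$.* The absolute values differ.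
* *$\{h,b_\tau\}$ with $h\in\tau\cap V(\Gamma)$.* Then $\tau$ is of type (i), and $\lambda(b_\tau)=\lambda(h')$ with $h'\in\tau\cap V(\Gamma)$, a simplex of $\Gamma$ by (4) for $\Sigma_2$. So the labels are equal or have different absolute values.
* *$\{b_\tau,b_{\tau'}\}$ with $\tau\subsetneq\tau'$ and $\tau$ of type (i).* Then $\tau'$ is of type (i), and both labels are labels of vertices of $\tau'\cap V(\Gamma)$, a simplex of $\Gamma$. Again the labels are equal or have different absolute values.
* *$\{b_\tau,b_{\tau'}\}$ with $\tau\subsetneq\tau'$, $\tau$ of type (ii), $\tau'$ of type (i).* Then $\lambda(b_{\tau'})=\lambda(h)$ with $h\in\tau'\cap V(\Gamma)\subset E(\tau)$ by (5). If $|\lambda(h)|=\dim\tau+1$, then $\lambda(b_\tau)=\lambda(h)$ by (ii), and the labels are equal. Otherwise the absolute values differ.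
* *$\{b_\tau,b_{\tau'}\}$ with $\tau\subsetneq\tau'$, both of type (ii).* The absolute values $\dim\tau+1$ and $\dim\tau'+1$ differ.

So $\lambda$ is a good labelling of $\Sigma_3$. $\square$

## 7. Proof of Theorem 2

**Step 1: choosing the complex and the signs.** Let $i=\gamma$. As $\gamma\ge3$, Lemma 8 gives a good labelling $\lambda$ of $\Sigma_i$. Let $\varepsilon$ be the sign of $\lambda$. Then $\varepsilon(\nu v)=-\varepsilon(v)$, and $\varepsilon(x_s)=+1$ for $0\le s<N$, because $\lambda(x_s)=\varphi(s)>0$. Let $K$ and $G$ be obtained from $(\Sigma_i,\nu)$ and $\varepsilon$ as in Section 2.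

**Step 2: everything except the chromatic number.** Lemma 7 applies. So $G$ is a non-bipartite quadrangulation of $P^n$, $K$ is an ordinary simplicial complex, $H$ is an induced subgraph of $G$, and the odd girth of $G$ is $\gamma$, the odd girth of $H$.

**Step 3: the chromatic number.** The labelling $\lambda$ satisfies the hypotheses of Lemma 1(d) with $k=\max\{\chi(H),n+2\}\ge n+2$, so $\chi(G)\le k$. Conversely, $\chi(G)\ge\chi(H)$ since $H\subset G$, and $\chi(G)\ge n+2$ by the theorem of Kaiser and Stehlík, since $G$ is non-bipartite. Hence $\chi(G)=\max\{\chi(H),n+2\}$. This proves Theorem 2, and with it Corollaries 3 and 4. $\blacksquare$
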